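# Isomorphism between closed subspaces of $\ell_p$ is not a Borel relation when $p\neq2$

## 1. In Hilbert space, dimension decides

Let $X$ be a separable Banach space and let $SB(X)$ be the set of its closed linear subspaces. The *Effros Borel structure* on $SB(X)$ is the $\sigma$-algebra generated by the sets
$$\{Y\in SB(X): Y\cap U\neq\emptyset\},\qquad U\subset X\ \text{open}.$$
It makes $SB(X)$ a standard Borel space, so we may ask how complicated a set of subspaces, or a relation between subspaces, is. Write $Y\simeq Z$ when $Y$ and $Z$ are linearly isomorphic, and view $\simeq$ as a subset of $SB(X)^2$ with the product Borel structure. It is known that $\simeq$ is analytic for every separable $X$. Is it Borel? We ask this for $X=\ell_p$, $1\le p<\infty$. The question is taken from Valentin Ferenczi and Gilles Godefroy, "Tightness of Banach spaces and Baire category", arXiv:1111.6444 (2011), where it is asked for $p\ne2$.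

The scalar field is $\mathbb K=\mathbb R$ or $\mathbb C$, and $\mathbb K_0=\mathbb Q$ or $\mathbb Q+i\mathbb Q$ respectively. "Operator" means bounded linear operator. We begin with the excluded exponent.

**Proposition 1.** The relation $\simeq$ is a Borel subset of $SB(\ell_2)^2$.

**Proof.** Every closed subspace of $\ell_2$ is a separable Hilbert space, so $Y\simeq Z$ if and only if $\dim Y=\dim Z\in\{0,1,2,\dots,\infty\}$. It suffices that $\{Y:\dim Y\ge n\}$ is Borel for each $n$, because then
$$\simeq\ =\bigcup_{d\in\{0,1,\dots,\infty\}}\{Y:\dim Y=d\}\times\{Z:\dim Z=d\}$$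
is Borel. Fix a countable base of $\ell_2$. Linear independence of $(u_1,\dots,u_n)$ is an open condition (the Gram determinant is nonzero). Hence $\dim Y\ge n$ if and only if there are basic open sets $U_1,\dots,U_n$, each meeting $Y$, such that every $(u_1,\dots,u_n)\in U_1\times\dots\times U_n$ is linearly independent. This is a countable union of finite intersections of generating sets. $\square$

The proof has two ingredients: a complete invariant, and the fact that the invariant can be read off a countable dense set in a Borel way. For $p\ne2$ the space $\ell_p$ has many nonisomorphic infinite-dimensional closed subspaces, and dimension is no longer complete. We shall prove that no repair is possible.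

**Main Theorem.** For every $1\le p<\infty$, $p\neq2$, the isomorphism relation $\simeq$ is not a Borel subset of $SB(\ell_p)^2$.

The two cases $p=1$ and $1<p<\infty$ need different proofs, which give more. Write $Y\subset_cX$ when $Y$ is isomorphic to a complemented subspace of $X$; equivalently, there are operators $P:Y\to X$ and $R:X\to Y$ with $RP=I_Y$.

**Theorem A ($p=1$).** There is a space $G_{\mathbb T}\in SB(\ell_1)$ whose isomorphism class $\{G\in SB(\ell_1):G\simeq G_{\mathbb T}\}$ is $\Sigma^1_1$-complete. Hence $\simeq$ is a $\Sigma^1_1$-complete subset of $SB(\ell_1)^2$.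

**Theorem B ($1<p<\infty$, $p\ne2$).** Neither $\simeq$ nor $\{(Y,X):Y\subset_cX\}$ is Borel in $SB(\ell_p)^2$.

**Theorem C.** If a separable Banach space $X$ contains a subspace isomorphic to $\ell_p$ for some $p\in[1,\infty)$, $p\neq2$, then $\simeq$ is not Borel in $SB(X)^2$.

## 2. Trees, and two ways to show that a set is not Borel

Let $\omega=\{0,1,2,\dots\}$, let $\mathbb T=\omega^{<\omega}$ be the set of finite sequences in $\omega$, and let $\mathbb T_n=\omega^n$. For $t\in\mathbb T$, $|t|$ is its length, $t(0),\dots,t(|t|-1)$ are its entries, and $t|n$ is its initial segment of length $n$. Write $t\preceq s$ if $t$ is an initial segment of $s$. A *child* of $t$ is a sequence $t^\frown c$, $c\in\omega$. A **tree** is a nonempty $T\subset\mathbb T$ closed under initial segments, and $T_n=T\cap\mathbb T_n$. The set $Tr$ of trees is closed in $2^{\mathbb T}$, so it is compact and metrizable. A *branch* of $T$ is $b\in\omega^\omega$ with $b|n\in T$ for all $n$. A tree is *ill-founded* if it has a branch and *well-founded* otherwise; these form the sets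 $IF$ and $WF$.

For example, the comb
$$T^{\mathrm{comb}}=\{\emptyset\}\cup\{(n,0,\dots,0):n\in\omega,\ \text{length between }1\text{ and }n+1\}$$
is well-founded, since a branch starting with $n$ would stop at length $n+1$; yet it has nodes on every level. It will be our test case twice.

*Induction on a well-founded tree.* If $B\subset T$ contains every node of $T$ all of whose children in $T$ lie in $B$, and $T\in WF$, then $B=T$. Otherwise some node is not in $B$, so it has a child in $T$ not in $B$, and so on; this produces a branch.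

A subset of a standard Borel space is *analytic*, or $\Sigma^1_1$, if it is the projection of a Borel subset of a product with a standard Borel space. It is *$\Sigma^1_1$-complete* if it is analytic and every analytic set in a standard Borel space is its preimage under a Borel map. Textbook facts: $IF$ is $\Sigma^1_1$-complete, $\Sigma^1_1$-complete sets are not Borel, and $WF$ is not $\Sigma^1_1$.

This gives two routes.

1. *Reduction.* If $\phi$ is Borel on $Tr$ and $T\in IF\iff\phi(T)\in\mathcal C$, with $\mathcal C$ analytic, then $\mathcal C$ is $\Sigma^1_1$-complete. We use this for $p=1$.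
2. *Projection.* Suppose $\mathcal G$ is a standard Borel space and $(T,x)\mapsto(Y_{T,x},Z_{T,x})$ is Borel on $Tr\times\mathcal G$. Suppose that for $T\in IF$ we have $Y_{T,x}\simeq Z_{T,x}$ for *all* $x$, and that for $T\in WF$ we have $Y_{T,x}\not\simeq Z_{T,x}$ for *some* $x$. If $\simeq$ were Borel, then $WF$ would be the projection of the Borel set $\{(T,x):Y_{T,x}\not\simeq Z_{T,x}\}$, hence $\Sigma^1_1$, which is false. The parameter $x$ may depend on $T$ in any way. We use this for $p>1$.

# Part A: subspaces of $\ell_1$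

## 3. Gluing pieces of $L_1$ along a tree

We want a space built from a tree $T$ in which a branch is visible as a copy of one fixed space. That space will be $L_1=L_1[0,1]$: going down one level in the tree corresponds to halving dyadic intervals.

Let $\mathcal S_n\subset L_1$ be the space of functions constant on dyadic intervals of level $n$ (length $2^{-n}$), and $E_n:L_1\to\mathcal S_n$ the conditional expectation, a contraction. For a tree $S$ put $W_S=(\bigoplus_{t\in S}\mathcal S_{|t|})_1$. Write $(g\text{ at }t)$ for the element with $g$ in coordinate $t$ and $0$ elsewhere. A *generator* is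
$$(g\text{ at }t)-(g\text{ at }s),\qquad s\in S\text{ a child of }t,\quad g\in\mathcal S_{|t|}\subset\mathcal S_{|s|}.$$
Let $N_S$ be the closed span of the generators and $Z_S=W_S/N_S$. In words: $Z_S$ is the free $\ell_1$-amalgam of the spaces $\mathcal S_{|t|}$ in which the space at $t$ is identified with its copy inside the space at each child. Isomorphic trees give isometric spaces.

*By hand.* If $S=\{\emptyset\}$ then $Z_S=\mathbb K$. If $S=\{\emptyset,(0),(1)\}$, then $W_S=\mathbb K\oplus_1\mathcal S_1\oplus_1\mathcal S_1$ has dimension $5$, $N_S$ is spanned by the two independent vectors $(1\text{ at }\emptyset)-(1\text{ at }(c))$, $c=0,1$, and $Z_S$ has dimension $3$: two copies of $\mathcal S_1$ glued along the constants.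

**Lemma 2.** If $S'\subset S$ are trees, then $Z_{S'}$ is isometric to a contractively complemented subspace of $Z_S$.

**Proof.** The inclusion $W_{S'}\subset W_S$ maps $N_{S'}$ into $N_S$, so it induces a contraction $Z_{S'}\to Z_S$. We need a contractive left inverse. For $t\in S$ let $r(t)$ be the longest initial segment of $t$ in $S'$, and let $\rho:W_S\to W_{S'}$ be the contraction $(g\text{ at }t)\mapsto(E_{|r(t)|}g\text{ at }r(t))$, which is the identity on $W_{S'}$. Take a generator $(g\text{ at }t)-(g\text{ at }s)$. If $s\in S'$, then $t\in S'$ and the generator is fixed. If $s\notin S'$, then $r(s)=r(t)$ and the generator goes to $0$. So $\rho(N_S)\subset N_{S'}$, and $\rho$ induces a contraction $Z_S\to Z_{S'}$ that is a left inverse of $Z_{S'}\to Z_S$. $\square$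

**Lemma 3.** If $S=\{b|n:n\ge0\}$ for some $b\in\omega^\omega$, then $Z_S$ is isometric to $L_1$. Consequently $L_1\subset_cZ_T$ for every $T\in IF$.

**Proof.** The contraction $(g_n)\mapsto\sum g_n$ from $W_S$ to $L_1$ vanishes on $N_S$, so it induces a contraction $Z_S\to L_1$. If $(g_n)$ is supported on $n\le m$, then moving each $g_n$ down step by step shows that $(g_n)$ is congruent mod $N_S$ to $(\sum g_n\text{ at }b|m)$, so its class has norm at most $\|\sum g_n\|_1$. Hence the induced map is isometric on a dense subspace, so isometric. Its range is closed and contains $\bigcup_m\mathcal S_m$, which is dense in $L_1$. The last statement follows from Lemma 2. $\square$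

## 4. Well-founded trees and representable operators

To separate $WF$ from $IF$ we need a property that $L_1$ lacks and that $Z_T$ has for $T\in WF$.

**Definition.** A Banach space $Y$ has **property (R)** if every operator $u:L_1\to Y$ is *representable*: there is an essentially bounded strongly measurable $g:[0,1]\to Y$ with $uf=\int fg$ for all $f\in L_1$.

Property (R) is equivalent to the Radon–Nikodým property, but we use only (R). If $g$ represents $u$, then by the Lebesgue differentiation theorem
$$g(\omega)=\lim\frac{1}{|I|}\,u(1_I)\quad\text{for a.e. }\omega,\text{ as intervals }I\text{ shrink to }\omega. \tag{1}$$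
Since $\|u(1_I)\|\le\|u\||I|$, we get $\|g\|_\infty\le\|u\|$; the reverse inequality is clear.

*Example.* $L_1$ fails (R): if $g$ represented the identity, (1) would give $\|g(\omega)\|=1$ a.e., while $g(\omega)$ would be an $L_1$-limit of functions $|I|^{-1}1_I$ whose supports shrink to $\omega$, so $g(\omega)=0$.

**Lemma 4.** (i) $\mathbb K$ has (R), and (R) is preserved by isomorphisms and finite direct sums. (ii) (R) passes to closed subspaces and to quotients by finite-dimensional subspaces. (iii) (R) passes to countable $\ell_1$-sums.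

**Proof.** (i) For $\mathbb K$ this is $L_1^*=L_\infty$; the rest is immediate.

(ii) Let $Y_0\subset Y$ be closed and $u:L_1\to Y_0$. Represent $u$ as an operator into $Y$ by $g$. By (1), $g(\omega)$ is a.e. a limit of elements of $Y_0$, so $g$ takes values in $Y_0$ a.e. If $F\subset X$ is finite-dimensional, it is complemented and $X/F$ is isomorphic to a complement, a closed subspace of $X$.

(iii) Let $u:L_1\to(\bigoplus_cX_c)_1$ have coordinates $u_c$, represented by $g_c$. For finite $F$, the function $(g_c)_{c\in F}$ represents the $F$-part of $u$, an operator of norm at most $\|u\|$, so $\sum_{c\in F}\|g_c\|\le\|u\|$ a.e. There are countably many $F$, so a.e. this holds for all $F$, and $g=(g_c)_c$ takes values in the $\ell_1$-sum with norm at most $\|u\|$. It is an a.e. limit of its finite parts, hence strongly measurable, and it represents $u$ because it does so in every coordinate. $\square$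

**Lemma 5.** If $T\in WF$, then $Z_T$ has (R).

**Proof.** For $s\in T$ let $T^s=\{u:s^\frown u\in T\}$. We prove by induction on the well-founded tree that $Z_{T^s}$ has (R) for all $s\in T$. It suffices to treat $s=\emptyset$, assuming that $Z_{T^c}$ has (R) for each $(c)\in T$, where $T^c=T^{(c)}$. If $T=\{\emptyset\}$, then $Z_T=\mathbb K$. Otherwise put $T[c]=\{\emptyset\}\cup\{s\in T:s\succeq(c)\}$ for $(c)\in T$.

**Step 1: a tree with one child at the root is two copies of the tree below.** We show that $Z_{T[c]}$ is isometric to $Z_{T^c}\oplus_1Z_{T^c}$. Let $W_c=(\bigoplus_{s\in T,\,s\succeq(c)}\mathcal S_{|s|})_1$ and let $N_c'$ be the closed span of the generators inside $W_c$. The inclusion $W_c\subset W_{T[c]}$ induces a contraction $W_c/N_c'\to Z_{T[c]}$. In the other direction, take the contraction $W_{T[c]}\to W_c$ that sends $(g\text{ at }\emptyset)$ to $(g\text{ at }(c))$ and is the identity on $W_c$. It sends the generators involving $\emptyset$ to $0$ and fixes the others, so it induces a contraction $Z_{T[c]}\to W_c/N_c'$. The two are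 inverse to each other, since $(g\text{ at }\emptyset)$ and $(g\text{ at }(c))$ have the same class in $Z_{T[c]}$. So $Z_{T[c]}\cong W_c/N_c'$ isometrically.

The maps
$$\mathcal S_{k+1}\to\mathcal S_k\oplus_1\mathcal S_k,\qquad g\mapsto\big(\tfrac12g(\tfrac{\cdot}{2}),\ \tfrac12g(\tfrac{1+\cdot}{2})\big)$$
are surjective isometries (each half of $[0,1]$ is rescaled) and are compatible with the inclusions $\mathcal S_{k+1}\subset\mathcal S_{k+2}$ and $\mathcal S_k\subset\mathcal S_{k+1}$. Applied at each node $c^\frown u$, with $k=|u|$, they carry $W_c$ onto $W_{T^c}\oplus_1W_{T^c}$ and generators to pairs of generators, all pairs with a common edge $(t,s)$ occurring. So $N_c'$ is carried onto $N_{T^c}\oplus N_{T^c}$, and the quotient is $Z_{T^c}\oplus_1Z_{T^c}$. By the induction hypothesis and Lemma 4(i), $Z_{T[c]}$ has (R).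

**Step 2: remove the root, which is one-dimensional.** Let $\mathbf 1\in Z_T$ be the class of $(1\text{ at }\emptyset)$. The space $Z_T/\mathbb K\mathbf 1$ is the quotient of
$$W_T/(\mathcal S_0\text{ at }\emptyset)=\Big(\bigoplus_cW_c\Big)_1$$
by the closed span of all $(1\text{ at }(c))$ and all generators inside the $W_c$; indeed the generator $(1\text{ at }\emptyset)-(1\text{ at }(c))$ has become $-(1\text{ at }(c))$. This closed span is the $\ell_1$-sum of the spaces $M_c$, where $M_c$ is the closed span in $W_c$ of $(1\text{ at }(c))$ and $N_c'$. Under the identification $W_c/N'_c\cong Z_{T[c]}$ the class of $(1\text{ at }(c))$ is $\mathbf 1$. So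
$$Z_T/\mathbb K\mathbf 1\cong\Big(\bigoplus_cW_c/M_c\Big)_1=\Big(\bigoplus_cZ_{T[c]}/\mathbb K\mathbf 1\Big)_1,$$
which has (R) by Step 1 and Lemma 4(ii),(iii). A one-dimensional (or zero) subspace is complemented, so $Z_T\simeq\mathbb K\oplus Z_T/\mathbb K\mathbf1$ or $Z_T=Z_T/\mathbb K\mathbf 1$. In both cases $Z_T$ has (R). $\square$

## 5. From quotients of $\ell_1$ to subspaces of $\ell_1$

The map $T\mapsto Z_T$ already distinguishes $IF$ from $WF$. The sensible next move, to place $Z_T$ inside $\ell_1$, is impossible: for $T\in IF$ the space $Z_T$ contains $L_1$. But $L_1$ does not embed in $\ell_1$, because $\ell_1$ has the Schur property (weakly null sequences are norm null) and $L_1$ does not (the Rademacher functions are weakly null with norm $1$).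

However, $Z_T$ is a *quotient* of $W_T$, and the *kernel* is a subspace of an $\ell_1$-space. So we pass to kernels of quotient maps, and must check that kernels remember enough. Two lemmas do this: the kernel is determined by the quotient up to an $\ell_1$ summand, and property (R) of the quotient forbids a particular complemented subspace of the kernel.

**Lemma 6 (Schanuel).** If $q:W\to Y$ and $q':W'\to Y'$ are onto, $W$ and $W'$ are isometric to $\ell_1$ and $\theta:Y\to Y'$ is an isomorphism, then $\ker q\oplus W'\simeq\ker q'\oplus W$.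

**Proof.** Let $V=\{(w,w')\in W\oplus W':\theta qw=q'w'\}$. The coordinate map $V\to W$ is onto since $q'$ is onto, and its kernel is $\{0\}\oplus\ker q'$. The coordinate map $V\to W'$ is onto since $\theta q$ is onto, and its kernel is $\ker q\oplus\{0\}$. A surjection onto $\ell_1$ splits: lift the unit vectors to a bounded sequence. So $V\simeq W\oplus\ker q'$ and $V\simeq W'\oplus\ker q$. $\square$

Fix a surjection $q_0:\ell_1\to L_1$ (every separable Banach space is a quotient of $\ell_1$) and let $K=\ker q_0$.

**Lemma 7.** If $Y$ has (R), $V$ is isometric to $\ell_1$, $Q:V\to Y$ is onto and $G=\ker Q$, then $K\not\subset_cG$.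

**Proof.** Suppose $P:K\to G$ and $B:G\to K$ satisfy $BP=I_K$. We shall extend $P$ to $\ell_1$ with values still in $G$; then $B$ composed with the extension is a projection of $\ell_1$ onto $K$, which cannot exist.

**Step 1: extend $P$ to an operator $\hat P:\ell_1\to V$.** The annihilator $K^\perp=q_0^*(L_\infty)\subset\ell_\infty$ is isomorphic to $L_\infty$, which is injective, so there is a projection $\pi$ of $\ell_\infty$ onto $K^\perp$. Then $\sigma=I-\pi^*$ is a projection of $\ell_1^{**}$ onto $\ker\pi^*=K^{\perp\perp}$, which is canonically $K^{**}$. Let $\hat P$ be the composition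
$$\ell_1\subset\ell_1^{**}\xrightarrow{\ \sigma\ }K^{**}\xrightarrow{\ P^{**}\ }V^{**}\to V,$$
where $P$ is viewed as an operator into $V$ and the last map is the canonical projection onto the dual space $V\cong c_0^*$. For $k\in K$ we have $\sigma k=k$ and $P^{**}k=Pk\in V$, so $\hat P|_K=P$.

**Step 2: the error $Q\hat P$ factors through $\ell_1$.** Since $Q\hat P$ vanishes on $K$, we have $Q\hat P=\bar p\,q_0$ for an operator $\bar p:L_1\to Y$. By (R), $\bar pf=\int fg$ with $g$ essentially bounded and strongly measurable. Choose countably valued measurable $g_n$ with $\|g-g_n\|_\infty\le2^{-n}$, and put $h_1=g_1$, $h_n=g_n-g_{n-1}$ for $n\ge2$. Then $g=\sum_nh_n$ with $\|h_n\|_\infty\le C2^{-n}$ for a constant $C$. Write $h_n=\sum_j1_{E_{n,j}}y_{n,j}$ a.e., with $(E_{n,j})_j$ disjoint and non-null and $\|y_{n,j}\|\le C2^{-n}$. Define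
$$p_1:L_1\to\ell_1,\quad p_1f=\Big(2^{-n}\int_{E_{n,j}}f\Big)_{n,j},\qquad p_2:\ell_1\to Y,\quad p_2(e_{n,j})=2^ny_{n,j}.$$
Then $\|p_1\|\le\sum_n2^{-n}=1$, $\|p_2\|\le C$, and $p_2p_1f=\sum_n\int fh_n=\bar pf$. As $Q$ is onto, we can lift the vectors $p_2(e_{n,j})$ to a bounded family in $V$, so $p_2=Qp_3$ with $p_3:\ell_1\to V$.

**Step 3: correct the extension.** Put $\tilde P=\hat P-p_3p_1q_0:\ell_1\to V$. Then $Q\tilde P=\bar pq_0-p_2p_1q_0=0$, so $\tilde P$ takes values in $G$, and $\tilde P|_K=P$. Hence $B\tilde P:\ell_1\to K$ is the identity on $K$, a projection of $\ell_1$ onto $K$. Then $L_1\simeq\ell_1/K$ is isomorphic to a subspace of $\ell_1$, contradicting the Schur property. $\square$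

## 6. Proof of Theorem A

**The spaces.** For a tree $S$ let $Y_S=\ell_1(Z_S)$. It is the quotient of $\ell_1(W_S)\cong\ell_1$ by $A_S=\ell_1(N_S)$. Put
$$G_S=A_S\oplus_1\ell_1\subset\ell_1(W_{\mathbb T})\oplus_1\ell_1\cong\ell_1 .$$

**Step 1: $S\mapsto G_S$ is Borel.** For $r\in\mathbb N$, $t\in\mathbb T$ and a dyadic interval $a$ of level $|t|$ with halves $a0,a1$, let $e_{r,t,a}$ be the vector $2^{|t|}1_a$ at $t$ in the $r$-th copy of $W_{\mathbb T}$. These are the unit vectors of $\ell_1(W_{\mathbb T})\cong\ell_1$. Since $2^{|t|}1_a=\frac12(2^{|t|+1}1_{a0}+2^{|t|+1}1_{a1})$, $A_S$ is the closed span of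
$$e_{r,t,a}-\tfrac12(e_{r,s,a0}+e_{r,s,a1})\qquad(r\in\mathbb N,\ s\in S\text{ a child of }t,\ a\text{ of level }|t|).$$
For $U$ open, $A_S\cap U\neq\emptyset$ if and only if some finite $\mathbb K_0$-combination of these vectors lies in $U$. So $\{S:A_S\cap U\ne\emptyset\}$ is the union, over the countably many finite $\mathbb K_0$-combinations lying in $U$ of such vectors with $s\in\mathbb T$, of the clopen conditions that the finitely many nodes $s$ involved belong to $S$. Adding the unit vectors of the last summand gives the same for $G_S$.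

**Step 2: fatten the tree.** For $T\in IF$ we want $G_S\simeq G_{\mathbb T}$, so the tree $S$ attached to $T$ should contain a copy of all of $\mathbb T$. Fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and let
$$T^\sharp=\{(\langle s_0,u_0\rangle,\dots,\langle s_{n-1},u_{n-1}\rangle):n\in\omega,\ s\in T_n,\ u\in\omega^n\}.$$
The map $T\mapsto T^\sharp$ is continuous, since membership of a node in $T^\sharp$ is membership of one node in $T$. A branch of $T^\sharp$ projects to a branch of $T$, and a branch of $T$ gives branches of $T^\sharp$. So $T\in WF\iff T^\sharp\in WF$.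

**Step 3: if $T\in IF$, then $G_{T^\sharp}\simeq G_{\mathbb T}$.** Let $b$ be a branch of $T$. The subtree of $T^\sharp$ with first coordinates along $b$ is isomorphic to $\mathbb T$, and $T^\sharp\subset\mathbb T$. By Lemma 2, $Z_{\mathbb T}\subset_cZ_{T^\sharp}\subset_cZ_{\mathbb T}$. So $Y=Y_{\mathbb T}$ and $Y'=Y_{T^\sharp}$ are complemented in each other, and $Y\simeq Y\oplus Y$, $Y'\simeq Y'\oplus Y'$. If $Y\simeq Y'\oplus D$, then $Y\simeq Y'\oplus Y'\oplus D\simeq Y'\oplus Y$, and symmetrically $Y'\simeq Y\oplus Y'$. So $Y\simeq Y'$. Lemma 6, applied to $\ell_1(W_{T^\sharp})\to Y'$ and $\ell_1(W_{\mathbb T})\to Y$, gives $A_{T^\sharp}\oplus\ell_1\simeq A_{\mathbb T}\oplus\ell_1$, that is, $G_{T^\sharp}\simeq G_{\mathbb T}$.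

**Step 4: if $T\in WF$, then $K\not\subset_cG_{T^\sharp}$.** By Lemma 5, $Z_{T^\sharp}$ has (R), hence so does $Y_{T^\sharp}$ by Lemma 4(iii). The space $G_{T^\sharp}$ is the kernel of the surjection $\ell_1(W_{T^\sharp})\oplus_1\ell_1\to Y_{T^\sharp}$, $(w,v)\mapsto w+A_{T^\sharp}$, whose domain is isometric to $\ell_1$. Apply Lemma 7.

**Step 5: $K\subset_cG_{\mathbb T}$.** By Lemma 3, $Z_{\mathbb T}\simeq L_1\oplus Z'$ for some $Z'$. So $Y_{\mathbb T}\simeq\ell_1(L_1)\oplus\ell_1(Z')\simeq Y_{\mathbb T}\oplus L_1$. Apply Lemma 6 to the quotient map $\ell_1(W_{\mathbb T})\to Y_{\mathbb T}$, with kernel $A_{\mathbb T}$, and to its direct sum with $q_0$, namely $\ell_1(W_{\mathbb T})\oplus_1\ell_1\to Y_{\mathbb T}\oplus L_1$, with kernel $A_{\mathbb T}\oplus K$. This gives $A_{\mathbb T}\oplus\ell_1\simeq A_{\mathbb T}\oplus K\oplus\ell_1$, that is, $G_{\mathbb T}\simeq G_{\mathbb T}\oplus K$.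

**Step 6: conclusion.** By Steps 4 and 5, $G_{T^\sharp}\not\simeq G_{\mathbb T}$ for $T\in WF$. With Steps 1–3, $T\mapsto G_{T^\sharp}$ is a Borel reduction of $IF$ to $\{G:G\simeq G_{\mathbb T}\}$, which is analytic as a section of the analytic set $\simeq$. So the class is $\Sigma_1^1$-complete. Likewise $T\mapsto(G_{T^\sharp},G_{\mathbb T})$ reduces $IF$ to $\simeq$. $\square$

# Part B: subspaces of $\ell_p$, $1<p<\infty$, $p\neq2$

## 7. Two things that go wrong for $p>1$

**Property (R) sees nothing.** Closed subspaces of $\ell_p$ are reflexive, and reflexive spaces have the Radon–Nikodým property, hence (R). So (R) holds for every member of $SB(\ell_p)$. The passage to kernels also relied on surjections onto $\ell_1$ splitting. We need a new construction.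

**Plain $\ell_p$-sums over a tree do not see branches.** A natural attempt: choose subspaces $F_n$ of $\ell_p$ that are very different from each other, and put
$$X_T=\Big(\bigoplus_{t\in T}F_{|t|}\Big)_p,\qquad Q=\Big(\bigoplus_{n\ge0}F_n\Big)_p .$$
If $T$ has a branch, the nodes of the branch give $Q\subset_cX_T$. But the comb of Section 2 is well-founded, and picking $\emptyset$ and the nodes $(n,0,\dots,0)$ of length $n+1$ for $n\ge0$ also gives $Q\subset_cX_T$. So $X_T$ needs further coordinates which leave chains alone and spoil antichains.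

Here is the form such coordinates can take. Let $A_1,\dots,A_N$ be finite sets of nodes on different levels whose union is an antichain. Map the parts of a vector living on $A_1,\dots,A_N$ into one common space and *add* the images there. A chain meets at most one $A_i$, so it notices no addition. But a sum of $N$ unit vectors on the different $A_i$ has norm $N^{1/p}$ in the $\ell_p$-sum, while the added images can have size about $N$. To turn this into a proof that $Q\not\subset_cX_T$, whatever the embedding, we need

* spaces $E_x$ and a functional $\beta$ on operators that measures "how much of the identity" an operator contains, can be computed far out in the space, and vanishes on operators between different spaces (Sections 8 and 9);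
* enough test maps, chosen in advance, that are still harmless on chains (Section 10);
* a way to ensure that a copy of $F_n$ in $X_T$ is seen on level $n$ of the tree (Section 12).

## 8. The spaces $E_x$: windows, families, lumps

Let $\gamma=|\frac1p-\frac12|>0$ and $\frac1p+\frac1{p'}=1$. Let $I_n=\{0,1\}^n$; the bits of $i\in I_n$ are $i(1),\dots,i(n)$. Let $\mathcal E$ be the space of finitely supported functions $t=(t_i)$ on $\bigcup_{n\ge0}I_n$, with unit vectors $z_i$. For $i\in I_{n+1}$ let $i^-=i|n$.

**Definition.** *Window $n$* consists of the coordinates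
$$x_{i,+}=t_{i^-}+t_i,\qquad x_{i,-}=t_{i^-}-t_i\qquad(i\in I_{n+1}).$$
It is split into four *families* $q=(s,\varepsilon)$, $s=\pm$, $\varepsilon\in\{0,1\}$: family $(s,\varepsilon)$ consists of the $x_{i,s}$ with $i(n+1)=\varepsilon$, and it is indexed by $i^-\in I_n$. Number the families $0,\dots,3$ and let
$$C_n^q=\{b:1\le b\le n-2,\ b\equiv4(n\bmod3)+q\ (\mathrm{mod}\ 12)\}.$$
Norm family $q$ of window $n$ by $\ell_p(\text{lumps};\ell_2)$, where

* for $p<2$ a *lump* is a class of indices in $I_n$ agreeing on $C_n^q$;
* for $p>2$ a *lump* is a class of indices in $I_n$ agreeing on $\{1,\dots,n\}\setminus C_n^q$.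

Let $H_n$ be the $\ell_p$-sum of the four families, $\mathbf H=(\bigoplus_nH_n)_p$, and let $h_n(t)\in H_n$ be the window-$n$ vector of $t$.

Two facts about the sets $C_n^q$. Each residue mod $12$ is uniquely $4a+q$ with $a\in\{0,1,2\}$ and $q\in\{0,\dots,3\}$, so
$$C_n^q\cap C_{n'}^{q'}=\emptyset\quad\text{if }|n-n'|\le1\text{ and }(n,q)\neq(n',q').\tag{2}$$
Also $|C_n^q|\ge(n-13)/12$.

*Example.* Window $0$ is $t_\emptyset\pm t_0,\ t_\emptyset\pm t_1$, with four families of one element each, so $H_0=\ell_p^4$. The first nontrivial lumps occur for $n=3$: here $C_3^1=\{1\}$ and $C_3^q=\emptyset$ for $q\neq1$. For $p<2$, family $1$ is $\ell_2^4\oplus_p\ell_2^4$, split by the first bit, and the other families are $\ell_2^8$. For $p>2$, family $1$ is an $\ell_p$-sum of four copies of $\ell_2^2$, and the other families are $\ell_p^8$. In both cases family $1$ treats a change of bit $1$ in the way opposite to the other families; this contrast is what the next section exploits.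

**Weights.** Fix an injection $\mathrm{code}:2^{<\omega}\to\{1,2,\dots\}$. For $x\in2^\omega$ let $D_x=\{3\,\mathrm{code}(x|r):r\in\omega\}$, and let $\mu_n(x)=n+1$ if $n\in D_x$ and $\mu_n(x)=1$ otherwise. For fixed $n$ the map $x\mapsto\mu_n(x)$ is locally constant, since $n\in D_x$ can only be decided by one finite sequence. All elements of $D_x$ are multiples of $3$.

**Definition.** Let $j_x(t)=(\mu_n(x)h_n(t))_n$ for $t\in\mathcal E$, and $E_x=\overline{j_x(\mathcal E)}\subset\mathbf H$. For $e=(e_n)\in E_x$ put $h_n(e)=e_n/\mu_n(x)$, and let $x_{i,\pm}(e)$ be the coordinates of $h_n(e)$.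

The functionals $t_i$ extend to $E_x$, in two ways that agree: for $|i|=n$,
$$t_i=\tfrac12(x_{i,+}-x_{i,-})\ (n\ge1),\qquad t_i=\tfrac12(x_{j,+}+x_{j,-})\ \ (j=i0\text{ or }i1).\tag{3}$$
The first uses window $n-1$ and the second uses window $n$. In particular
$$|t_i(e)|\le\|h_n(e)\|\le\|e\|\qquad(|i|=n).\tag{4}$$
We write $z_i$ also for $j_x(z_i)$. For $|i|=n\ge1$, $z_i$ has one entry of modulus $1$ in two families of window $n-1$ (at $x_{i,\pm}$) and one in all four families of window $n$, so
$$\|z_i\|_{E_x}^p=2\mu_{n-1}(x)^p+4\mu_n(x)^p.\tag{5}$$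
If neither $n-1$ nor $n$ lies in $D_x$, this is $6$; this happens for every $x$ if $n\equiv2$ mod $3$.

## 9. A stable averaged diagonal

For $T\in L(E_x,E_y)$ let
$$\beta_n(T)=2^{-n}\sum_{i\in I_n}t_i(Tz_i),$$
the average of the diagonal on level $n$. For instance $\beta_n(I)=1$. If $\sigma\in I_l$, $l\ge1$, let $T_\sigma:E_x\to E_x$ keep the coordinates $t_i$ with $i\succeq\sigma$ and put $0$ elsewhere. It is bounded: in windows $n\ge l$ it keeps or kills coordinates $x_{i,\pm}$, in window $l-1$ its image has only the entries $\pm t_\sigma$, controlled by (4), and in lower windows its image is $0$. Here $\beta_n(T_\sigma)=2^{-l}$ for $n\ge l$. That $\beta_n$ stabilizes is general.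

**Lemma 8.** There is a summable sequence $(\varepsilon_n)$ such that
$$|\beta_n(T)-\beta_{n+1}(T)|\le\varepsilon_n\|T\|\qquad\text{for all }x,y\in2^\omega,\ T\in L(E_x,E_y).$$
Hence $\beta(T)=\lim\beta_n(T)$ exists, uniformly on bounded sets. Moreover $\beta$ is linear and SOT-continuous on bounded sets, $|\beta(T)|\le6\|T\|$, $\beta(I)=1$, and $\beta(T)=0$ if $x\neq y$.

(SOT is the strong operator topology: pointwise convergence in norm.)

**Proof.** **Step 1: write $\beta_n-\beta_{n+1}$ with the coordinates of window $n$ only.** This is why windows record both sum and difference: $t_{i^-}$ and $t_i$ are both read off from $x_{i,\pm}$. By (3), averaging $t_k=\frac12(x_{i,+}+x_{i,-})$ over the two children $i$ of $k\in I_n$ gives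
$$\beta_n(T)=2^{-(n+2)}\sum_{i\in I_{n+1}}(x_{i,+}+x_{i,-})(Tz_{i^-}),\qquad\beta_{n+1}(T)=2^{-(n+2)}\sum_{i\in I_{n+1}}(x_{i,+}-x_{i,-})(Tz_i).$$
So
$$\beta_n(T)-\beta_{n+1}(T)=2^{-(n+2)}\sum_{i\in I_{n+1}}\big[x_{i,+}(T(z_{i^-}-z_i))+x_{i,-}(T(z_{i^-}+z_i))\big].\tag{6}$$
The vector $z_{i^-}-z_i$ has $x_{i,+}$-coordinate $0$, and $z_{i^-}+z_i$ has $x_{i,-}$-coordinate $0$: in each term the functional lies in a family in which the vector is absent.

**Step 2: average over signs in groups.** Fix $q=(s,\varepsilon)$ and $C=C_n^q$. Split $\{i\in I_{n+1}:i(n+1)=\varepsilon\}$ into groups $\Gamma$ of size $m=2^{|C|}$ on which only the bits in $C$ vary. Let $u_i=z_{i^-}-z_i$ if $s=+$ and $u_i=z_{i^-}+z_i$ if $s=-$. For independent random signs $\theta_i$, the sum $\sum_{\Gamma}x_{i,s}(Tu_i)$ is the expectation of $\big(\sum_\Gamma\theta_ix_{i,s}\big)\big(T\sum_\Gamma\theta_iu_i\big)$, so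
$$\Big|\sum_{i\in\Gamma}x_{i,s}(Tu_i)\Big|\le\|T\|\,\sup_\theta\Big\|\sum_\Gamma\theta_ix_{i,s}\Big\|_{E_y^*}\ \sup_\theta\Big\|\sum_\Gamma\theta_iu_i\Big\|_{E_x}.\tag{7}$$

**Step 3: bound the functional.** In family $q$ of window $n$ the $m$ points of $\Gamma$ lie in distinct lumps if $p<2$ and in one lump if $p>2$. The dual norm of the family is $\ell_{p'}(\text{lumps};\ell_2)$, and $\|h_n\|\le1$ on $E_y$. So the norm is at most $m^{r'}$, with $r'=1/p'$ for $p<2$ and $r'=1/2$ for $p>2$.

**Step 4: bound the vector.** The nonzero coordinates of $\sum_\Gamma\theta_iu_i$, before weighting, are as follows. Recall $C\subset[1,n-2]$, so distinct $i\in\Gamma$ already have distinct $i|(n-2)$, and their contributions do not overlap.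

* Window $n-1$ (if $n\ge1$): from $z_{i^-}$, entries $\pm\theta_i$ at $x_{i^-,\pm}$. They lie in two families, because $i^-(n)$ is constant on $\Gamma$.
* Window $n$: $x_{i,s}=0$, so family $q$ carries nothing. There are entries $\pm2\theta_i$ in family $(-s,\varepsilon)$, and entries $\theta_i$ in the two families $(\pm,1-\varepsilon)$, at the sibling of $i$.
* Window $n+1$: from $\mp z_i$, entries $\pm\theta_i$ in the four families.

In each of these families $(n',q')\neq(n,q)$ and $|n'-n|\le1$, so $C_{n'}^{q'}\cap C=\emptyset$ by (2). The $m$ indices occurring differ exactly in bits of $C\subset\{1,\dots,n'\}$. So they agree on $C_{n'}^{q'}$ and lie in one lump if $p<2$; and they disagree somewhere off $C_{n'}^{q'}$ and lie in distinct lumps if $p>2$. Hence $m$ entries of modulus $1$ in such a family have norm $m^r$, with $r=1/2$ for $p<2$ and $r=1/p$ for $p>2$. All weights involved are at most $n+2$. By the triangle inequality the norm is at most $(2+4+4)(n+2)m^r$.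

**Step 5: sum up.** For $p<2$, $r+r'=\frac12+1-\frac1p=1-\gamma$; for $p>2$, $r+r'=\frac1p+\frac12=1-\gamma$. So (7) is at most $10(n+2)m^{1-\gamma}\|T\|$. There are $2^n/m$ groups for each of the four $q$, and (6) carries the factor $2^{-(n+2)}$. Therefore
$$|\beta_n(T)-\beta_{n+1}(T)|\le10(n+2)\max_q2^{-\gamma|C_n^q|}\|T\|\le\varepsilon_n\|T\|,\qquad\varepsilon_n:=10(n+2)2^{-\gamma(n-13)/12}.$$
This is summable because $\gamma>0$, that is, because $p\ne2$.

**Step 6: properties of the limit.** Each $\beta_n$ is linear and SOT-continuous, so by uniform convergence on bounded sets $\beta$ is linear, and SOT-continuous on bounded sets. Clearly $\beta(I)=1$. If $n\equiv2$ mod $3$, then $\|z_i\|=6^{1/p}$ for $|i|=n$, so by (4) $|\beta_n(T)|\le6^{1/p}\|T\|\le6\|T\|$; let $n\to\infty$.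

**Step 7: different points do not interact.** Let $x\ne y$. Since $\mathrm{code}$ is injective, $3\,\mathrm{code}(y|r)\notin D_x$ as soon as $y|r\ne x|r$, so $D_y\setminus D_x$ is infinite. Let $n\in D_y\setminus D_x$ and $|i|=n$. On $E_y$, (4) gives $|t_i(e)|\le\|h_n(e)\|\le\|e\|/(n+1)$. On $E_x$, $\mu_n(x)=1$, and $\mu_{n-1}(x)=1$ because $n-1$ is not a multiple of $3$, so $\|z_i\|_{E_x}=6^{1/p}$. Hence $|\beta_n(T)|\le6^{1/p}\|T\|/(n+1)\to0$ along such $n$, and $\beta(T)=0$. $\square$

**A warning.** Lemma 8 says that $\beta$ vanishes on $L(E_x,E_y)$ for $x\ne y$. It does not say that $\beta(GS)=0$ for $S:E_x\to E_y$ and $G:E_y\to E_x$, and this can fail. Take $x=000\cdots$, $y=111\cdots$, and suppose the injection satisfies $\mathrm{code}(0^r)=8r+1$ and $\mathrm{code}(1^r)=8r+5$ for $r\ge1$, the other values being even. Up to finitely many points $D_x=\{24r+3\}$ and $D_y=\{24r+15\}=D_x+12$, so $\mu_{n+12}(y)$ and $\mu_n(x)$ have bounded ratio in both directions. Fix $\sigma\in I_{12}$ and let $(St)_{\sigma i}=t_i$, with $0$ elsewhere, and $(Gt)_i=t_{\sigma i}$.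 Since $4(n\bmod 3)+q$ mod $12$ does not change when $n$ grows by $12$, the indices $\sigma i,\sigma i'\in I_{n+12}$ agree on $C_{n+12}^q$ if and only if $i,i'\in I_n$ agree on $C_n^q$, and likewise for complements. So window $n+12$ of $St$ has the same $H$-norm as window $n$ of $t$, and window $n$ of $Gt$ has at most the $H$-norm of window $n+12$ of $t$. The only other nonzero window of $St$ is window $11$, with the entries $\pm t_\emptyset$. So $S:E_x\to E_y$ and $G:E_y\to E_x$ are bounded, $GS=I$ and $\beta(GS)=1$.

What is true is that a fixed separable space can do this for few $x$ only.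

**Lemma 9.** Let $Z$ be a separable Banach space. The set of $x\in2^\omega$ for which there are $S\in L(E_x,Z)$ and $G\in L(Z,E_x)$ with $\beta(GS)\neq0$ is countable.

**Proof.** The purpose is to produce, from two nearby $x\ne y$, an operator $E_x\to E_y$ with $\beta\ne0$. If the set is uncountable, there are $\kappa,\delta>0$, an uncountable $M\subset2^\omega$, and $S_x,G_x$ ($x\in M$) of norm at most $\kappa$ with $|\beta(G_xS_x)|\ge\delta$. Choose $l$ with $\kappa^2\sum_{n\ge l}\varepsilon_n<\delta/8$, so that $|\beta-\beta_l|<\delta/8$ on all operators $G_yS_x$, by Lemma 8. Since $Z^{I_l}$ is separable and $M$ is uncountable, there are $x\neq y$ in $M$ with $\|S_xz_i-S_yz_i\|<\delta/(4\kappa)$ for all $i\in I_l$. By (4),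
$$|\beta_l(G_yS_x)-\beta_l(G_yS_y)|\le2^{-l}\sum_{i\in I_l}|t_i(G_y(S_xz_i-S_yz_i))|\le\delta/4 .$$
Hence $|\beta(G_yS_x)|\ge\delta-\frac\delta8-\frac\delta4-\frac\delta8>0$. But $G_yS_x\in L(E_x,E_y)$ with $x\neq y$, contradicting Lemma 8. $\square$

(For $p=2$ every $E_x$ is isomorphic to $\ell_2$, and Lemma 9 would fail with $Z=\ell_2$.)

## 10. Test maps chosen in advance

We shall attach to level $n$ of the tree a space $E_{x_n}$, where $x=(x_n)\in(2^\omega)^\omega$. The point $x$ is to be chosen later, depending on $T$; but the test maps into $E_{x_n}$ depend on $x$, and the final construction must be Borel in $(T,x)$. So the test maps are selected measurably in $x$, before $x$ is chosen.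

**Notation.** Let $\Lambda=\mathbb T\times\mathbb N\times\mathbb N$ and $\mathbf N=\ell_p(\mathbb T\times\mathbb N;\mathbf H)$, viewed as the $\ell_p$-sum of the finite-dimensional blocks $H_n$ indexed by $(t,r,n)\in\Lambda$. For $\Delta\subset\Lambda$, $f|_\Delta$ is the restriction. Let $\mathcal E_0$ be the countable $\mathbb K_0$-linear set of $\mathbb K_0$-valued elements of $\mathcal E$, $\mathcal F=c_{00}(\mathbb T\times\mathbb N;\mathcal E_0)$, and for $S\subset\mathbb T$ let $\mathcal F_S$ be the set of $f\in\mathcal F$ supported on $S\times\mathbb N$. For $x=(x_n)\in(2^\omega)^\omega$ define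
$$\Phi_x:\mathcal F\to\mathbf N,\qquad\Phi_xf=(j_{x_{|t|}}(f_{t,r}))_{t,r}.$$
For fixed $f$ this involves finitely many weights, so it is locally constant in $x$. Put $F_n=\ell_p(\mathbb N;E_{x_n})$, and for finite $A\subset\mathbb T_n$ put $F_A=\ell_p(A\times\mathbb N;E_{x_n})\subset\mathbf N$.

**Lemma 10.** For every finite nonempty $A\subset\mathbb T_n$ there are universally measurable maps $c_{A,q}:2^\omega\to\mathbf H^{\mathcal F_A}$, $q\in\mathbb N$, such that for every $y\in2^\omega$ each $c_{A,q}(y)$ codes a contraction $\ell_p(A\times\mathbb N;E_y)\to E_y$, and $\{c_{A,q}(y):q\in\mathbb N\}$ is SOT-dense in the unit ball of $L(\ell_p(A\times\mathbb N;E_y),E_y)$.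

**Proof.** Code a contraction $c$ by its values on the dense set of vectors $(j_y(f_{t,r}))$, $f\in\mathcal F_A$, that is, by a point of $\mathbf H^{\mathcal F_A}$. Let $\mathcal L_A\subset2^\omega\times\mathbf H^{\mathcal F_A}$ be the set of pairs $(y,c)$ such that

* $c$ is $\mathbb K_0$-linear;
* $\|c(f)\|\le\|(j_y(f_{t,r}))_{t,r}\|$ for all $f\in\mathcal F_A$;
* for all $f\in\mathcal F_A$ and $l\ge1$ there is $t\in\mathcal E_0$ with $\|c(f)-j_y(t)\|<1/l$ (that is, $c(f)\in E_y$).

Since $y\mapsto j_y(t)$ is locally constant, $\mathcal L_A$ is Borel. Each contraction gives such a $c$, and conversely each such $c$ extends uniquely to a contraction. Let $(O_q)_{q\in\mathbb N}$ be a base of $\mathbf H^{\mathcal F_A}$. By the Jankov–von Neumann theorem, the Borel set $\mathcal L_A\cap(2^\omega\times O_q)$ has a universally measurable uniformizing function, defined on its projection, which is analytic and so universally measurable. Extend it by the zero operator off the projection and call it $c_{A,q}$. For *every* $y$, whenever $O_q$ contains the code of a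 contraction over $y$, it contains $c_{A,q}(y)$. So the $c_{A,q}(y)$ are dense for pointwise convergence on $\mathcal F_A$, which on the unit ball is the SOT. $\square$

**A product measure.** By Lusin's theorem there are compact $\Omega_n\subset2^\omega$ of positive coin-tossing measure on which all the countably many maps $c_{A,q}$ ($A\subset\mathbb T_n$ finite nonempty, $q\in\mathbb N$) are continuous. Let $\nu_n$ be the normalized restriction of that measure to $\Omega_n$; it is atomless. Put $\Omega=\prod\Omega_n$ and $\nu=\bigotimes\nu_n$.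

**Definition.** A *configuration* is a tuple $((A_1,q_1),\dots,(A_N,q_N))$, $N\ge1$, with $A_i\subset\mathbb T_{n_i}$ finite nonempty, the $n_i$ distinct, and $\bigcup_iA_i$ an antichain of $\mathbb T$.

For example, $(\{(0)\},q_1),(\{(1,0),(1,1)\},q_2)$ is a configuration, and $(\{(0)\},q_1),(\{(0,0)\},q_2)$ is not. There are countably many configurations. Let $(\mathfrak c_k)_{k\ge1}$ enumerate them, each infinitely often. For $\mathfrak c_k=((A_i,q_i))_i$ and $x\in\Omega$ write $c^x_{k,i}=c_{A_i,q_i}(x_{n_i}):F_{A_i}\to E_{x_{n_i}}$.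

The coordinate belonging to $\mathfrak c_k$ will be $\sum_ih_{m_k}(c_{k,i}^x f_{A_i})$ for a suitable window $m_k$. On chains only one term is present, and we need the sum over $k$ of these terms to be controlled by $\|f\|$. The next two lemmas provide this: far windows of $cf$ depend, up to a small error, on far coordinates of $f$, and for different $k$ these sets of coordinates can be made disjoint.

**Lemma 11.** Let $c:F_A\to E_y$ be a contraction ($A\subset\mathbb T_n$ finite, $y=x_n$), $\Delta_0\subset\Lambda$ finite, $0<\varepsilon\le1$. For all large $m$ there is a finite $\Delta\subset\Lambda\setminus\Delta_0$ with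
$$\|h_m(cf)\|\le2\|f|_\Delta\|+\varepsilon\|f\|\qquad\text{for all }f\in F_A.$$

**Proof.** **Step 1: far windows are given by functionals that are small on $\Delta_0$.** We claim that for all large $m$ every $\varphi=\eta\circ h_m\circ c$, with $\eta\in H_m^*$ and $\|\eta\|\le1$, has an extension $g\in\mathbf N^*$ with $\|g\|\le2$ and $\|g|_{\Delta_0}\|\le\varepsilon/4$. If not, there are $m_r\to\infty$ and $\varphi_r=\eta_rh_{m_r}c$ without such extensions. For each $f$, $\|h_{m}(cf)\|\to0$ as $m\to\infty$ because $cf\in\mathbf H$; so $\varphi_r\to0$ pointwise on $F_A$. Take Hahn–Banach extensions $g_r\in\mathbf N^*$, $\|g_r\|\le1$. As $\mathbf N$ is reflexive ($1<p<\infty$), we may assume $g_r\to g$ weakly, with $\|g\|\le1$. Then $g|_{F_A}=0$. So $g_r-g$ extends $\varphi_r$, has norm at most $2$, and is weakly null; hence it tends to $0$ in norm on the finite-dimensional part $\Delta_0$. For large $r$ this is an extension as required, a contradiction.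

**Step 2: finitely many functionals suffice.** For such $m$ let $\{\eta_l\}$ be a finite $\varepsilon/4$-net of the unit ball of $H_m^*$, with extensions $g_l$ of $\eta_lh_mc$ as in Step 1. As $\mathbf N^*$ is the $\ell_{p'}$-sum of the blocks $H_n^*$ and $p'<\infty$, there is a finite $\Delta\subset\Lambda\setminus\Delta_0$ with $\|g_l|_{\Lambda\setminus(\Delta\cup\Delta_0)}\|\le\varepsilon/4$ for all $l$. For $f\in F_A$, since $\|h_m(cf)\|\le\|f\|$,
$$\|h_m(cf)\|\le\max_l|g_l(f)|+\tfrac\varepsilon4\|f\|\le2\|f|_\Delta\|+\tfrac\varepsilon4\|f\|+\tfrac\varepsilon4\|f\|+\tfrac\varepsilon4\|f\|.\qquad\square$$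

**Lemma 12.** There are $m_1<m_2<\cdots$, all $\equiv2$ mod $3$, pairwise disjoint finite $\Delta_k\subset\Lambda$, and a Borel set $\mathcal G\subset\Omega$ with $\nu(\mathcal G)\ge\frac12$ such that for $x\in\mathcal G$, all $k\ge1$, all $i$ indexing the entries of $\mathfrak c_k$, and all $f\in F_{A_i}$:
$$\|h_{m_k}(c^x_{k,i}f)\|\le2\|f|_{\Delta_k}\|+2^{-k}\|f\|.\tag{8}$$

**Proof.** The numbers $m_k$ and the sets $\Delta_k$ must not depend on $x$, so we allow a set of bad $x$ of measure at most $\frac12$. Suppose $m_l,\Delta_l$ ($l<k$) are chosen. Let $\mathcal G(m,\Delta)$ be the set of $x\in\Omega$ satisfying (8), with $(m,\Delta)$ in place of $(m_k,\Delta_k)$, for all $i$ and all $f=\Phi_xg$, $g\in\mathcal F_{A_i}$. By density this is (8) for all $f\in F_{A_i}$. For fixed $g$ both sides are continuous in $x\in\Omega$: the map $x\mapsto c^x_{k,i}(\Phi_xg)\in\mathbf H$ is continuous by the choice of $\Omega$, and $\mu_m(x_{n_i})$ and $\Phi_xg$ are locally constant. So $\mathcal G(m,\Delta)$ is closed. It increases with $\Delta$. Let $\mathcal G(m)$ be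 the countable directed union of the $\mathcal G(m,\Delta)$ over finite $\Delta$ disjoint from $\Delta_0:=\bigcup_{l<k}\Delta_l$. For $x\in\Omega$, apply Lemma 11 with $\varepsilon=2^{-k}$ to each $i$ and take the union of the resulting $\Delta$'s: every $x$ lies in $\mathcal G(m)$ for all large $m$. So $\nu(\mathcal G(m))\to1$. Choose $m_k>m_{k-1}$, $m_k\equiv2$ mod $3$, and then $\Delta_k$, with $\nu(\Omega\setminus\mathcal G(m_k,\Delta_k))<2^{-k-1}$. Let $\mathcal G=\bigcap_k\mathcal G(m_k,\Delta_k)$. $\square$

## 11. The spaces $X_T^x$, and what a branch does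

For $x\in\mathcal G$ and $f\in\mathcal F$ let
$$U_k(f)=U_k^x(f)=\sum_ih_{m_k}\big(c^x_{k,i}(f_{A_i})\big)\in H_{m_k},$$
where the sum is over the entries of $\mathfrak c_k$ and $f_{A_i}\in F_{A_i}$ is the restriction of $\Phi_xf$ to $A_i\times\mathbb N$. Let
$$J_x(f)=(\Phi_xf,(U_kf)_k)\in\mathbf Y:=\mathbf N\oplus_p\Big(\bigoplus_{k\ge1}H_{m_k}\Big)_p .$$

**$J_x(f)$ lies in $\mathbf Y$.** Suppose that for each $k$ at most $\sigma$ of the $f_{A_i}$ are nonzero; this holds if $f$ is supported on $\sigma$ nodes, as the $A_i$ are disjoint. By Hölder's inequality, (8), and the disjointness of the $A_i$ for fixed $k$ and of the $\Delta_k$,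
$$\sum_k\|U_kf\|^p\le\sigma^{p-1}\sum_k2^{p-1}\big(2^p\|(\Phi_xf)|_{\Delta_k}\|^p+2^{-kp}\|\Phi_xf\|^p\big)\le\sigma^{p-1}2^{p-1}(2^p+1)\|\Phi_xf\|^p\le\sigma^{p-1}4^p\|\Phi_xf\|^p.\tag{9}$$

**Definition.** For $x\in\mathcal G$ and $T\in Tr$,
$$X_T^x=\overline{J_x(\mathcal F_T)}\subset\mathbf Y,\qquad Q^x=\Big(\bigoplus_{n\ge0}F_n\Big)_p\subset\ell_p(\mathbb N\times\mathbb N;\mathbf H).$$

**Everything lives in $\ell_p$.** The spaces $\mathbf Y$ and $\ell_p(\mathbb N\times\mathbb N;\mathbf H)$ are countable $\ell_p$-sums of spaces $\ell_2^d$. Since $\ell_2$ embeds isometrically in $L_p$ (Gaussian variables), approximation by simple functions shows that each $\ell_2^d$ is $2$-isomorphic to a subspace of some $\ell_p^M$. So $\mathbf Y\oplus_p\ell_p(\mathbb N\times\mathbb N;\mathbf H)$ embeds isomorphically in $\ell_p$. Fix such an embedding.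

**Definition.** A set $S\subset\mathbb T$ is *thin* if for each $k$ at most one $A_i$ of $\mathfrak c_k$ meets $S$.

Subsets of a single level $\mathbb T_n$ are thin, because the $n_i$ are distinct. Chains are thin: two different $A_i,A_{i'}$ meeting a chain would give two distinct comparable elements of the antichain $\bigcup A_i$. The antichain $\{(0),(1,0)\}$ is not thin, since $(\{(0)\},q_1),(\{(1,0)\},q_2)$ is a configuration.

**Lemma 13.** Let $C_0=(1+4^p)^{1/p}$, $x\in\mathcal G$, and let $S$ be thin. Then
$$\|\Phi_xf\|\le\|J_xf\|\le C_0\|\Phi_xf\|\qquad(f\in\mathcal F_S).\tag{10}$$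
For every tree $T$, the map $\Pi_S:J_x(f)\mapsto J_x(f1_{S\times\mathbb N})$ extends to a projection of $X_T^x$ of norm at most $C_0$, whose range is identified via $J_xf\leftrightarrow\Phi_xf$ with $(\bigoplus_{t\in S\cap T}F_{|t|})_p$. As a map into the latter space with its natural norm, $\Pi_S$ has norm at most $1$, and the inverse identification has norm at most $C_0$.

**Proof.** For $f\in\mathcal F_S$ the estimate (9) holds with $\sigma=1$, which gives (10). For $f\in\mathcal F_T$,
$$\|\Phi_x(f1_{S\times\mathbb N})\|\le\|\Phi_xf\|\le\|J_xf\|,\qquad\|J_x(f1_{S\times\mathbb N})\|\le C_0\|\Phi_x(f1_{S\times\mathbb N})\|.$$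
So $\Pi_S$ extends by density to an idempotent of norm at most $C_0$. Its range is the closure of $J_x(\mathcal F_{S\cap T})$, which by (10) is identified with the closure of $\Phi_x(\mathcal F_{S\cap T})$, and that is $(\bigoplus_{t\in S\cap T}F_{|t|})_p$. $\square$

**Proposition 14.** If $T\in IF$ and $x\in\mathcal G$, then $X_T^x\oplus Q^x\simeq X_T^x$. In particular $Q^x\subset_cX_T^x$.

**Proof.** Let $b$ be a branch of $T$. The chain $S=\{b|n:n\ge0\}$ is thin and has one node on each level, so by Lemma 13 $X_T^x\simeq Q^x\oplus\ker\Pi_S$. As $F_n\cong F_n\oplus_pF_n$, we have $Q^x\simeq Q^x\oplus Q^x$. Hence $X_T^x\simeq Q^x\oplus Q^x\oplus\ker\Pi_S\simeq Q^x\oplus X_T^x$. $\square$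

## 12. Choosing $x$ for a given well-founded tree

Fix $T\in WF$. For $x\in\mathcal G$ let
$$X_{\ne n}=\overline{J_x(\mathcal F_{T\setminus\mathbb T_n})},$$
which is the range of $I-\Pi_{T_n}$ on $X_T^x$. We want that no part of the identity of $E_{x_n}$, as measured by $\beta$, passes through the levels of $T$ other than $n$. By the warning after Lemma 8, this is not automatic for distinct $x_n$. It holds for random $x$.

**Lemma 15.** For each $T\in WF$ there is $x\in\mathcal G$ with pairwise distinct $x_n$ such that for every $n$,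
$$\beta(GS)=0\quad\text{for all }S\in L(E_{x_n},X_{\neq n}),\ G\in L(X_{\ne n},E_{x_n}).\tag{11}$$

**Proof.** Let $B_n$ be the set of $x\in\mathcal G$ for which (11) fails for $n$.

**Step 1: $X_{\neq n}$ does not depend on $x_n$.** For $f\in\mathcal F_{T\setminus\mathbb T_n}$ the terms of $U_k(f)$ with $n_i=n$ vanish. So $J_x(f)$, and hence $X_{\ne n}$ as a subset of $\mathbf Y$, depends only on $(x_j)_{j\ne n}$.

**Step 2: $B_n$ is analytic**, so that Fubini's theorem applies to it. For $f\in\mathcal F$ the map $x\mapsto J_x(f)$ is Borel on $\mathcal G$, since each coordinate is continuous. Put $\mathcal F'=\mathcal F_{T\setminus\mathbb T_n}$. Code $S$ by the point $t\mapsto S(j_{x_n}t)$ of $\mathbf Y^{\mathcal E_0}$, and $G$ by the point $f\mapsto G(J_xf)$ of $\mathbf H^{\mathcal F'}$. Consider the set of $(x,S,G)$, with $S(t)$ and $G(f)$ denoting the coded values, such that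

* $S$ is $\mathbb K_0$-linear, for some $\kappa\in\mathbb N$ we have $\|S(t)\|\le\kappa\|j_{x_n}(t)\|$ for all $t\in\mathcal E_0$, and for all $t\in\mathcal E_0$ and $r\ge1$ some $f\in\mathcal F'$ has $\|S(t)-J_xf\|<1/r$;
* $G$ is $\mathbb K_0$-linear, for some $\kappa\in\mathbb N$ we have $\|G(f)\|\le\kappa\|J_xf\|$ for all $f\in\mathcal F'$, and for all $f\in\mathcal F'$ and $r\ge1$ some $t\in\mathcal E_0$ has $\|G(f)-j_{x_n}t\|<1/r$.

This set is Borel, and it codes exactly the pairs of operators $S\in L(E_{x_n},X_{\ne n})$, $G\in L(X_{\neq n},E_{x_n})$. On it $GSz_i=\lim_rG(f^{(r)})$, where $f^{(r)}$ is the first $f\in\mathcal F'$, in a fixed enumeration, with $\|J_xf-S(z_i)\|<1/r$. So the numbers $t_i(GSz_i)$, computed from the coordinates and the weights $\mu_m(x_n)$, are Borel functions of $(x,S,G)$, and so is $\beta(GS)=\lim_l\beta_l(GS)$. Thus $B_n$ is the projection of a Borel set.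

**Step 3: $\nu(B_n)=0$.** By Step 2, $B_n$ is $\nu$-measurable. Fix $(x_j)_{j\ne n}$. By Step 1 the space $X_{\ne n}$ is one fixed separable space for all $x$ in the corresponding section of $B_n$. By Lemma 9 the section, a set of points $x_n$, is countable, hence $\nu_n$-null. By Fubini $\nu(B_n)=0$.

**Step 4: choose $x$.** Also $\nu\{x_n=x_{n'}\}=0$ for $n\neq n'$, as the $\nu_n$ are atomless. Since $\nu(\mathcal G)\ge\frac12$, there is $x\in\mathcal G\setminus\bigcup_nB_n$ with the $x_n$ pairwise distinct. $\square$

## 13. On a well-founded tree, mass escapes to antichains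

**Proposition 16.** If $T\in WF$ and $x$ is as in Lemma 15, then $Q^x\not\subset_cX_T^x$. In particular $X_T^x\not\simeq X_T^x\oplus Q^x$.

**Proof.** Write $Q=Q^x$, $X_T=X_T^x$. Suppose $P:Q\to X_T$ and $R:X_T\to Q$ satisfy $RP=I$ and $\|P\|,\|R\|\le\kappa$. Let $\iota_n:E_{x_n}\to Q$ be the embedding as the first copy in $F_n$, and $\pi_n:Q\to E_{x_n}$ the corresponding coordinate projection.

**Step 1: find mass on level $n$.** We show that the identity of $E_{x_n}$, measured by $\beta$, is spread over the nodes of $T_n$. Since $\pi_nRP\iota_n=I$ and, by (11) with $S=(I-\Pi_{T_n})P\iota_n$ and $G=\pi_nR|_{X_{\neq n}}$, $\beta(\pi_nR(I-\Pi_{T_n})P\iota_n)=0$, we get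
$$\beta(\pi_nR\,\Pi_{T_n}P\iota_n)=1.$$
If some $T_n$ is empty, this is already a contradiction. For $A\subset T_n$ put $a_n(A)=\mathrm{Re}\,\beta(\pi_nR\,\Pi_AP\iota_n)$. It is finitely additive and $|a_n(A)|\le6C_0\kappa^2$. As $A\uparrow T_n$ through finite sets, $\Pi_A\to\Pi_{T_n}$ in SOT: this is clear on the dense set of vectors $J_xf$, and $\|\Pi_A\|\le C_0$. So by the SOT-continuity of $\beta$ on bounded sets $\sum_{t\in T_n}a_n(\{t\})=1$, an unconditional sum. Let $\alpha_n$ be the measure on $T_n$ with $\alpha_n(\{t\})=\max(a_n(\{t\}),0)$. A finite set of atoms of positive mass has $\alpha_n$-mass $a_n(A)\le6C_0\kappa^2$, and $\alpha_n\ge a_n$ on finite sets, so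
$$1\le\alpha_n(T_n)\le6C_0\kappa^2 .$$
For $Y\subset T$ write $\alpha_n(Y)=\alpha_n(Y\cap T_n)$.

**Step 2: well-foundedness gives antichains carrying mass.** We claim: *for every $N$ there are $n_1<\dots<n_N$ and finite $A_i\subset T_{n_i}$ with $a_{n_i}(A_i)\ge\frac12$ and $\bigcup A_i$ an antichain.* In the comb, for instance, each single tooth has no mass on high levels, so most of the mass on level $n$ lies on teeth of large number, and antichains can be picked successively. In general, mass can escape to infinity at several nodes, as follows.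

Let $T_{\succeq s}=\{u\in T:u\succeq s\}$. Pass to a subsequence of $n$'s along which $\alpha_n(T_{\succeq s})\to\lambda(s)$ for all $s\in T$. Then $\lambda(\emptyset)\ge1$. For finitely many $c$'s and $n>|s|$ we have $\alpha_n(T_{\succeq s})\ge\sum_c\alpha_n(T_{\succeq s^\frown c})$. So
$$e(s):=\lambda(s)-\sum_{c:\,s^\frown c\in T}\lambda(s^\frown c)\ge0,$$
the mass escaping at $s$. By induction on the well-founded tree, $\lambda(s)=\sum_{u\in T_{\succeq s}}e(u)$ for all $s\in T$: if it holds for the children of $s$, then $\lambda(s)=e(s)+\sum_c\lambda(s^\frown c)=\sum_{u\in T_{\succeq s}}e(u)$. With $s=\emptyset$, there is a finite $\Sigma\subset T$ with $\sum_{s\in\Sigma}e(s)\ge\frac34$.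

Now suppose $A_1,\dots,A_{r-1}$ are chosen, with all $n_q>\max_{s\in\Sigma}|s|$. Let $b$ exceed all entries of all sequences in $\Sigma\cup\bigcup_{q<r}A_q$. For $s\in\Sigma$ and $n>|s|$ let
$$Y_s=\{u\in T_n:u\succeq s^\frown c\text{ for some }c\ge b\}.$$
Then $\alpha_n(Y_s)=\alpha_n(T_{\succeq s})-\sum_{c<b,\ s^\frown c\in T}\alpha_n(T_{\succeq s^\frown c})$, whose limit along the subsequence is at least $e(s)$. The sets $Y_s$, $s\in\Sigma$, are disjoint: if $u\in Y_s\cap Y_{s'}$ with $s\ne s'$, then $s,s'$ are comparable, say $s\prec s'$, and $s'(|s|)=u(|s|)\ge b$, contradicting the choice of $b$. So there is $n=n_r$ in the subsequence, larger than $n_{r-1}$ and $\max_{\Sigma}|s|$, with $\alpha_n(\bigcup_sY_s)\ge\frac58$. Choose a finite $A_r\subset\{u\in\bigcup_sY_s:\alpha_n(\{u\})>0\}$ with $\alpha_n(A_r)\ge\frac12$. On such sets $a_n=\alpha_n$, so $a_{n}(A_r)\ge\frac12$.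

The union remains an antichain. Elements of one $A_r$ have the same length. If $u\in A_r\cap Y_s$ and $v\in A_q$, $q<r$, were comparable, then $v=u|n_q$; since $|s|<n_q$, we would have $v(|s|)=u(|s|)\ge b$, contradicting the choice of $b$. This proves the claim.

**Step 3: replace $R$ by test maps from the list.** Fix $N$ and the sets from Step 2. The extra coordinates of $X_T$ use the maps $c_{A,q}(x_n)$, not $R$, so we approximate. Identify $F_{A_i}$, with its natural norm, with the range of $\Pi_{A_i}$. Let
$$P_i=\Pi_{A_i}P\iota_{n_i}:E_{x_{n_i}}\to F_{A_i},\qquad R_i=(C_0\kappa)^{-1}\pi_{n_i}R|_{F_{A_i}}:F_{A_i}\to E_{x_{n_i}} .$$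
By Lemma 13, $\|P_i\|\le\kappa$ and $\|R_i\|\le1$, and $\mathrm{Re}\,\beta(R_iP_i)=a_{n_i}(A_i)/(C_0\kappa)\ge\frac1{2C_0\kappa}$. The map $c\mapsto\beta(cP_i)$ is SOT-continuous on the unit ball of $L(F_{A_i},E_{x_{n_i}})$. By the density in Lemma 10 there is $q_i$ such that $c_i=c_{A_i,q_i}(x_{n_i})$ satisfies
$$\mathrm{Re}\,\beta(c_iP_i)\ge\delta:=\frac1{4C_0\kappa}.$$
Note that $\delta$ does not depend on $N$.

**Step 4: test in the coordinates of the configuration.** The configuration $((A_i,q_i))_{i\le N}$ equals $\mathfrak c_k$ for infinitely many $k$. For such $k$ let $m=m_k\equiv2$ mod $3$. For $j\in I_m$ let $v_j=\sum_{i\le N}\iota_{n_i}(z_j)\in Q$. By (5), each $z_j$ has norm $6^{1/p}$ in every $E_{x_{n_i}}$, so $\|v_j\|_Q=(6N)^{1/p}$. The $H_{m_k}$-coordinate of $\mathbf Y$ is a contraction. On $X_T$ it equals $U_k=\sum_ih_mc_i\Pi_{A_i}$, because both are continuous and agree on $J_x(\mathcal F_T)$. With $\tau_j=\frac12(x_{j0,+}+x_{j0,-})\in H_m^*$ we have $\|\tau_j\|\le1$ and, by (3), $\tau_j\circ h_m=t_j$. So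
$$\kappa(6N)^{1/p}\ge\Big|2^{-m}\sum_{j\in I_m}\tau_j(U_kPv_j)\Big|=\Big|\sum_{i,i'\le N}\beta_m(T_{i,i'})\Big|,\qquad T_{i,i'}=c_i\Pi_{A_i}P\iota_{n_{i'}}\in L(E_{x_{n_{i'}}},E_{x_{n_i}}).$$
The operators $T_{i,i'}$ do not depend on $k$. Let $k\to\infty$ along the above indices, so that $m\to\infty$. By Lemma 8, $\beta(T_{i,i'})=0$ for $i\neq i'$, as $x_{n_i}\ne x_{n_{i'}}$, and $T_{i,i}=c_iP_i$. So the right side tends to $|\sum_i\beta(c_iP_i)|\ge N\delta$. Hence
$$N\delta\le\kappa(6N)^{1/p}\qquad\text{for all }N,$$
which is false for large $N$ since $p>1$. $\square$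

## 14. Proofs of Theorem B, the Main Theorem and Theorem C

**Proof of Theorem B.** View $X_T^x$, $Q^x$ and $X_T^x\oplus Q^x$ inside $\ell_p$ via the embedding fixed in Section 11.

**Step 1: the spaces depend on $(T,x)$ in a Borel way.** For $U$ open,
$$\{(T,x)\in Tr\times\mathcal G:X_T^x\cap U\ne\emptyset\}=\bigcup_{f\in\mathcal F}\{(T,x):f\in\mathcal F_T,\ J_x(f)\in U\},$$
where $J_x(f)$ is read in $\ell_p$. This is Borel, as $f\in\mathcal F_T$ is a clopen condition on $T$ and $x\mapsto J_x(f)$ is Borel. The same argument works for $Q^x$, with the dense vectors $(j_{x_n}(g_{n,r}))_{n,r}$, $g\in c_{00}(\mathbb N\times\mathbb N;\mathcal E_0)$, and for $X_T^x\oplus Q^x$, with pairs. So $(T,x)\mapsto(X_T^x,X_T^x\oplus Q^x)$ and $(T,x)\mapsto(Q^x,X_T^x)$ are Borel maps $Tr\times\mathcal G\to SB(\ell_p)^2$.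

**Step 2: projection.** If $\simeq$ were Borel, then $\{(T,x)\in Tr\times\mathcal G:X_T^x\not\simeq X_T^x\oplus Q^x\}$ would be Borel. For $T\in IF$ no $x$ belongs to its section, by Proposition 14. For $T\in WF$ some $x$ does, by Lemma 15 and Proposition 16. So its projection to $Tr$ would be exactly $WF$, and $WF$ would be $\Sigma^1_1$, a contradiction. If $\{(Y,X):Y\subset_cX\}$ were Borel, the same argument would apply to $\{(T,x):Q^x\not\subset_cX_T^x\}$. $\square$

**Proof of the Main Theorem.** For $p=1$ use Theorem A, since $\Sigma_1^1$-complete sets are not Borel; for $1<p<\infty$, $p\ne2$, use Theorem B. $\square$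

**Proof of Theorem C.** Let $j:\ell_p\to X$ be an isomorphic embedding, $p\neq2$. For $Y\in SB(\ell_p)$ the space $j(Y)$ is closed in $X$, and $j(Y)\cap U\neq\emptyset\iff Y\cap j^{-1}(U)\ne\emptyset$. So $Y\mapsto j(Y)$ is a Borel map from $SB(\ell_p)$ to $SB(X)$. Moreover $Y\simeq Z\iff j(Y)\simeq j(Z)$. If $\simeq$ were Borel in $SB(X)^2$, its preimage under $(Y,Z)\mapsto(j(Y),j(Z))$, which is $\simeq$ on $SB(\ell_p)$, would be Borel, contradicting the Main Theorem. $\square$
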